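\title{Exchanging adjacent parts in the composition of a parking function}

\begin{abstract}
The cars of a parking function that lie on the main diagonal cut it into blocks, and the block lengths form a composition $c$. Let $\mathcal A_c$ be the set of parking functions with composition $c$. We prove that for $1\le b\le a-1$ there is a bijection from $\mathcal A_{[b,a]}\cup\mathcal A_{[a-1,b+1]}$ to $\mathcal A_{[a,b]}\cup\mathcal A_{[b+1,a-1]}$ that raises dinv by one, preserves the inverse descent set and the diagonal word, maps $\mathcal A_{[a-1,b+1]}$ into $\mathcal A_{[a,b]}$, and whose inverse maps $\mathcal A_{[b+1,a-1]}$ into $\mathcal A_{[b,a]}$. The same holds with arbitrary further parts on both sides. The proof translates the statement into an identity and an inequality between generating functions of words in $q$-commuting variables, and it gives an explicit positive formula for the difference in the inequality. For $b\ge a\ge 2$ the identity persists and the inequality fails.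
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{parking function} of size $n$ is a two-line array
\[
P=\begin{bmatrix} r_1&r_2&\cdots&r_n\\ g_1&g_2&\cdots&g_n\end{bmatrix}
\]
in which $g_1,\dots,g_n$ are nonnegative integers with $g_1=0$ and $g_{i+1}\le g_i+1$ for $i<n$, and $r_1r_2\cdots r_n$ is a permutation of $[n]=\{1,\dots,n\}$ with $r_i<r_{i+1}$ whenever $g_{i+1}=g_i+1$. We call $r_i$ a \emph{car} and say that it lies on \emph{diagonal} $g_i$. The words ``left'' and ``right'' refer to the columns of the array. We use four statistics.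
\begin{itemize}
\item $\operatorname{dinv}(P)$ is the number of pairs $i<j$ such that either $g_i=g_j$ and $r_i<r_j$, or $g_i=g_j+1$ and $r_i>r_j$.
\item $\operatorname{word}(P)$ lists the cars by diagonals, from the highest diagonal down to diagonal $0$, and from right to left within each diagonal. The set $\operatorname{ides}(P)$ consists of those $r$ such that $r+1$ occurs before $r$ in $\operatorname{word}(P)$.
\item $\operatorname{diagword}(P)$, the \emph{diagonal word}, lists the cars by diagonals in the same way, but in increasing order within each diagonal.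
\item Cut the array just before each column with $g_i=0$. The pieces are the \emph{blocks} of $P$, and $\operatorname{comp}(P)$ is the list of their lengths. Thus, if $1=z_1<\dots<z_k$ are the indices with $g_z=0$, then $\operatorname{comp}(P)=[z_2-z_1,\dots,z_k-z_{k-1},n-z_k+1]$.
\end{itemize}
For a composition $c$, let $\mathcal A_c$ be the set of parking functions $P$ with $\operatorname{comp}(P)=c$.

\begin{example}\label{ex:first}
Let $r=4\,5\,1\,2\,3$ and $g=0\,1\,0\,1\,1$. The pairs of cars counted by dinv are $(5,1)$ and $(2,3)$, so $\operatorname{dinv}=2$. The word is $3\,2\,5\,1\,4$, so $\operatorname{ides}=\{1,2,4\}$. The diagonal word is $2\,3\,5\,1\,4$ and the composition is $[2,3]$.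
\end{example}

Permuting the blocks of a parking function gives another parking function with the same diagonal word, so $|\mathcal A_{[a,b]}|=|\mathcal A_{[b,a]}|$. But dinv and ides both see the left-to-right order of cars in different blocks, and it is natural to ask how their joint distribution depends on the order of the parts. The first case is $[1,2]$ against $[2,1]$, where the lower rows are forced to be $0\,0\,1$ and $0\,1\,0$:
\[
\begin{array}{cc|cc|cc}
\multicolumn{2}{c|}{\mathcal A_{[1,2]}}&\multicolumn{2}{c|}{\mathcal A_{[2,1]}}&&\\
r&\operatorname{dinv}&r&\operatorname{dinv}&\operatorname{diagword}&\operatorname{ides}\\ \hline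
1\,2\,3&1&1\,3\,2&2&3\,1\,2&\{1,2\}\\
2\,1\,3&0&2\,3\,1&1&3\,1\,2&\{2\}\\
3\,1\,2&0&1\,2\,3&1&2\,1\,3&\{1\}
\end{array}
\]
The rows define a bijection that raises dinv by one and keeps the diagonal word and ides. One would guess that moving the larger part to the front always shifts dinv by a constant. This fails for $[1,3]$ against $[3,1]$: among parking functions with diagonal word $2\,4\,1\,3$, the generating function $\sum q^{\operatorname{dinv}}$ is $1+2q$ on $\mathcal A_{[1,3]}$ and $2q^2+q^3$ on $\mathcal A_{[3,1]}$ (Example~\ref{ex:2413}). The defect is repaired by $\mathcal A_{[2,2]}$, whose generating function is $q+q^2$: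
\[
q\big((1+2q)+(q+q^2)\big)=(2q^2+q^3)+(q+q^2).
\]
So the relation to look for has four terms, and the two new compositions arise by moving one unit from the part $a$ to the part $b$. The question comes from Hicks's paper \cite{Hicks}.

\medskip
\noindent\textbf{Question.} Let $a,b$ be positive integers with $b\le a-1$. Is there a bijection
\[
f:\ \mathcal A_{[b,a]}\cup\mathcal A_{[a-1,b+1]}\longrightarrow\mathcal A_{[a,b]}\cup\mathcal A_{[b+1,a-1]}
\]
such that
\begin{enumerate}
\item[(i)] $\operatorname{dinv}(f(P))=\operatorname{dinv}(P)+1$ for all $P$;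
\item[(ii)] $\operatorname{ides}(f(P))=\operatorname{ides}(P)$ and $\operatorname{diagword}(f(P))=\operatorname{diagword}(P)$ for all $P$;
\item[(iii)] $f(\mathcal A_{[a-1,b+1]})\subset\mathcal A_{[a,b]}$ and $f^{-1}(\mathcal A_{[b+1,a-1]})\subset\mathcal A_{[b,a]}$?
\end{enumerate}
\medskip

Properties (i) and (ii) amount to an identity between four generating functions. Property (iii) is of a different kind: it is a pair of inequalities, saying that the two correction terms fit inside the main terms. The answer is yes, also when the two parts sit inside a longer composition. We write $[\alpha,x,y,\beta]$ for the concatenation of compositions.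

\begin{theorem}\label{thm:main}
Let $a,b\ge1$ with $b\le a-1$, and let $\alpha,\beta$ be (possibly empty) compositions. There is a bijection
\[
f:\ \mathcal A_{[\alpha,b,a,\beta]}\cup\mathcal A_{[\alpha,a-1,b+1,\beta]}\longrightarrow\mathcal A_{[\alpha,a,b,\beta]}\cup\mathcal A_{[\alpha,b+1,a-1,\beta]}
\]
with properties \textup{(i)} and \textup{(ii)} such that $f(\mathcal A_{[\alpha,a-1,b+1,\beta]})\subset\mathcal A_{[\alpha,a,b,\beta]}$ and $f^{-1}(\mathcal A_{[\alpha,b+1,a-1,\beta]})\subset\mathcal A_{[\alpha,b,a,\beta]}$.
\end{theorem}

The four compositions make sense for all $a\ge2$ and $b\ge1$. Among these pairs, $b\le a-1$ is exactly the range in which all three properties can hold.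

\begin{proposition}\label{prop:range}
Let $b\ge a\ge2$. A bijection between the disjoint unions $\mathcal A_{[b,a]}\sqcup\mathcal A_{[a-1,b+1]}$ and $\mathcal A_{[a,b]}\sqcup\mathcal A_{[b+1,a-1]}$ with properties \textup{(i)} and \textup{(ii)} exists, but the inclusion $f(\mathcal A_{[a-1,b+1]})\subset\mathcal A_{[a,b]}$ is impossible for such a bijection.
\end{proposition}

The proof fixes the diagonal word and replaces parking functions by words over a partially ordered alphabet, with dinv replaced by an inversion number. Theorem~\ref{thm:main} then becomes a statement about four polynomials (Section~\ref{sec:words}), which we prove by hand for $a=3$, $b=1$ in Section~\ref{sec:hand}. In general we pass to an algebra of $q$-commuting variables, where the generating function of the words is the inverse of a generating function of chains, and chains are easy to handle (Section~\ref{sec:algebra}). The identity becomes the antisymmetry of a series $W(s,t)$ (Section~\ref{sec:antisym}), and the inequality follows from an explicit formula for its coefficients, Theorem~\ref{thm:explicit} in Section~\ref{sec:positive}.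 The bijection $f$ is obtained from these counts by matching sets of equal size; no canonical choice is made.

\section{From parking functions to words}\label{sec:words}

\subsection{The diagonal word determines the diagonals}

\begin{lemma}\label{lem:runs}
Let $P$ be a parking function with diagonal word $\tau$. The maximal increasing runs of $\tau$, read from the last to the first, are the sets of cars on diagonals $0,1,2,\dots$.
\end{lemma}

\begin{proof}
Within a diagonal $\tau$ increases, so we must show that no diagonal below the highest one is empty and that $\tau$ has a descent at each change of diagonal. Let $d\ge0$ with $d+1\le\max_i g_i$, and let $i$ be the first index with $g_i\ge d+1$. Then $i>1$, $g_{i-1}\le d$ and $g_i\le g_{i-1}+1$, so $g_{i-1}=d$, $g_i=d+1$ and $r_{i-1}<r_i$. Hence both diagonals are occupied, and the largest car on diagonal $d+1$ exceeds the smallest car on diagonal $d$. These two cars are adjacent in $\tau$, in this order.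
\end{proof}

From now on we fix a permutation $\tau$ of $[n]$, and we put $\gamma(x)=d$ if the car $x$ lies in the $(d+1)$-st run of $\tau$ from the end. By Lemma~\ref{lem:runs}, a parking function with diagonal word $\tau$ has $g_i=\gamma(r_i)$, so it is just an ordering $r_1\cdots r_n$ of the cars. An ordering is admissible if and only if $\gamma(r_1)=0$ and no car $x$ is directly followed by a car $y$ with
\begin{equation}\label{eq:forbidden}
\gamma(y)\ge\gamma(x)+2,\qquad\text{or}\qquad \gamma(y)=\gamma(x)+1\text{ and }y<x .
\end{equation}
Conversely, every admissible ordering, with $g_i=\gamma(r_i)$, is a parking function with diagonal word $\tau$.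

\subsection{Clusters}

Once $\tau$ is fixed, ides can change only through the relative position of two cars $r,r+1$ on the same diagonal. Such cars compare in the same way with every other car, so it is natural to give them one name, and to freeze their relative order while everything else moves.

A \emph{cluster} is a maximal set of consecutive integers on which $\gamma$ is constant. Let $X$ be the set of clusters; its elements will be called \emph{letters}. Each letter $i$ has a diagonal $\gamma(i)$. Distinct clusters are disjoint intervals, so all cars of one are smaller than all cars of the other. We put two relations on $X$: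
\begin{itemize}
\item a total order: $i<k$ if $\gamma(i)<\gamma(k)$, or if $\gamma(i)=\gamma(k)$ and the cars of $i$ are \emph{larger} than those of $k$;
\item the relation read off from \eqref{eq:forbidden}: $j\prec i$ if $\gamma(i)\ge\gamma(j)+2$, or if $\gamma(i)=\gamma(j)+1$ and the cars of $i$ are smaller than those of $j$.
\end{itemize}
The reversal within a diagonal is what makes the two relations compatible.

\begin{lemma}\label{lem:P}
For letters $h,i,j,k\in X$:
\begin{enumerate}
\item[\textup{(P1)}] if $j\prec i$ then $j<i$;
\item[\textup{(P2)}] if $h\le j\prec i\le k$ then $h\prec k$.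
\end{enumerate}
\end{lemma}

\begin{proof}
(P1) holds because $j\prec i$ forces $\gamma(j)<\gamma(i)$. For (P2) we move one end at a time. Let $j\prec i<k$. Then $\gamma(k)\ge\gamma(i)\ge\gamma(j)+1$. If $\gamma(k)\ge\gamma(j)+2$, then $j\prec k$. Otherwise $\gamma(k)=\gamma(i)=\gamma(j)+1$; the cars of $k$ are smaller than those of $i$, which are smaller than those of $j$, so $j\prec k$. Now let $h<j\prec i$. If $\gamma(h)<\gamma(j)$, then $\gamma(i)\ge\gamma(h)+2$. If $\gamma(h)=\gamma(j)$, then either $\gamma(i)\ge\gamma(h)+2$, or $\gamma(i)=\gamma(h)+1$ and the cars of $i$ are smaller than those of $j$, which are smaller than those of $h$. In all cases $h\prec i$.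
\end{proof}

By (P1) the relation $\prec$ is irreflexive, and $h\prec j\prec i$ gives $h\prec j\le i$, hence $h\prec i$; so $\prec$ is a strict partial order. Two letters are \emph{comparable} if one is $\prec$ the other, and \emph{incomparable} if they are distinct and not comparable. The letters with $\gamma=0$ are the \emph{roots}; let $R$ be the set of roots and $L=X\setminus R$. From the definitions:
\begin{enumerate}
\item[(P3)] every root is $<$ every letter of $L$, and no letter is $\prec$ a root; in particular distinct roots are incomparable.
\end{enumerate}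
After this section only (P1)--(P3) are used.

A word $w=w_1w_2\cdots w_m$ in $X$ is a \emph{no-ascent word} if $w_p\not\prec w_{p+1}$ for all $p$. A \emph{rooted word} is a nonempty no-ascent word whose first letter is in $R$ and whose other letters are in $L$. The \emph{content} of $w$ is the vector in $\mathbb N^X$ that records how often each letter occurs, and
\[
\operatorname{inv}(w)=\#\{p<p' : w_p>w_{p'}\text{ and } w_p,w_{p'}\text{ are incomparable}\}.
\]
Let $\delta\in\mathbb N^X$ be the vector of cluster sizes. For a composition $c=[c_1,\dots,c_k]$ of $n$, let $\mathcal W_c$ be the set of words of content $\delta$ that are concatenations of rooted words of lengths $c_1,\dots,c_k$, and put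
\[
N_c=\sum_{w\in\mathcal W_c}q^{\operatorname{inv}(w)}.
\]
These objects depend on $\tau$. Finally let $\Pi$ be the set of families $\pi=(\pi_\kappa)_{\kappa\in X}$, where $\pi_\kappa$ is a linear ordering of the cars of $\kappa$.

\begin{proposition}\label{prop:words}
Send a parking function $P$ with diagonal word $\tau$ to the pair $(w,\pi)$, where $w$ is obtained from $r_1\cdots r_n$ by replacing each car by its cluster and $\pi_\kappa$ is the left-to-right order of the cars of $\kappa$. This is a bijection from $\{P\in\mathcal A_c:\operatorname{diagword}(P)=\tau\}$ to $\mathcal W_c\times\Pi$. Moreover, $\operatorname{dinv}(P)-\operatorname{inv}(w)$ and $\operatorname{ides}(P)$ depend only on $\tau$ and $\pi$.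
\end{proposition}

\begin{proof}
Orderings of $[n]$ correspond bijectively to pairs $(w,\pi)$ with $w$ of content $\delta$. Condition \eqref{eq:forbidden} says that the cluster of $x$ is $\prec$ the cluster of $y$, so the ordering is admissible if and only if $w$ is a no-ascent word beginning with a root. Cutting such a word before each root gives rooted words, whose lengths are the block lengths of $P$. Conversely, a concatenation of rooted words is a no-ascent word by (P3).

Let $x$ be a car to the left of a car $y$, in clusters $i\ne j$ respectively. The pair counts for dinv if and only if $\gamma(i)=\gamma(j)$ and $x<y$, or $\gamma(i)=\gamma(j)+1$ and $x>y$. The pair counts for inv if and only if $i>j$ and $j\not\prec i$ (the relation $i\prec j$ is then excluded by (P1)). This requires $\gamma(i)-\gamma(j)\in\{0,1\}$; for the value $0$ it means $x<y$, and for the value $1$ it means $x>y$. So the two conditions agree. A pair of cars in one cluster never counts for inv, and it counts for dinv if and only if the smaller car is on the left, which is decided by $\pi$.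

If $\gamma(r)\ne\gamma(r+1)$, then $r\in\operatorname{ides}(P)$ if and only if $\gamma(r+1)>\gamma(r)$. If $\gamma(r)=\gamma(r+1)$, the two cars lie in one cluster $\kappa$, and $r\in\operatorname{ides}(P)$ if and only if $r+1$ is to the right of $r$, which is decided by $\pi_\kappa$.
\end{proof}

\begin{example}\label{ex:clusters}
For $\tau=2\,3\,5\,1\,4$ the clusters are $\mathsf A=\{4\}$, $\mathsf B=\{1\}$ on diagonal $0$ and $\mathsf C=\{5\}$, $\mathsf D=\{2,3\}$ on diagonal $1$. We have $\mathsf A<\mathsf B<\mathsf C<\mathsf D$, and the only relation is $\mathsf A\prec\mathsf D$. The parking function of Example~\ref{ex:first} gives $w=\mathsf{AC}\,\mathsf{BDD}$ with $\operatorname{inv}(w)=1$; the second unit of dinv comes from the order $2,3$ inside $\mathsf D$.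
\end{example}

\subsection{What has to be proved}

\begin{proposition}\label{prop:key}
Let $a,b\ge1$ with $b\le a-1$, and let $\alpha,\beta$ be compositions such that $[\alpha,a,b,\beta]$ is a composition of $n$. Then
\begin{equation}\label{eq:key}
N_{[\alpha,a,b,\beta]}-q\,N_{[\alpha,a-1,b+1,\beta]}=q\,N_{[\alpha,b,a,\beta]}-N_{[\alpha,b+1,a-1,\beta]}.
\end{equation}
The common value $\Delta$ has nonnegative coefficients, and $\Delta=0$ if $a=b+1$.
\end{proposition}

The proof is completed in Section~\ref{sec:positive}.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]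
It suffices to find, for each $\tau$, a bijection $f_0$ between the corresponding unions of sets $\mathcal W_c$ that raises inv by one and satisfies the two inclusions. Then $f(w,\pi)=(f_0(w),\pi)$ has all required properties by Proposition~\ref{prop:words}. We drop $\alpha,\beta$ from the notation, and we use the following counting fact: for finite sets of words $V,V'$ with inv-generating functions $N,N'$, an injection $V\to V'$ that changes inv by $m$ exists if and only if $N'-q^mN$ has nonnegative coefficients, and then the complement of its image has generating function $N'-q^mN$.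

Let $a\ge b+2$. Then $[b,a]\ne[a-1,b+1]$ and $[a,b]\ne[b+1,a-1]$, so both unions are disjoint. Choose an injection $\iota:\mathcal W_{[a-1,b+1]}\to\mathcal W_{[a,b]}$ raising inv by one and an injection $\iota':\mathcal W_{[b+1,a-1]}\to\mathcal W_{[b,a]}$ lowering inv by one. The complements of their images have generating functions $\Delta$ and $q^{-1}\Delta$, so there is a bijection $\theta$ from the second complement to the first that raises inv by one. Let $f_0$ be $\iota$ on $\mathcal W_{[a-1,b+1]}$, the inverse of $\iota'$ on the image of $\iota'$, and $\theta$ on the rest of $\mathcal W_{[b,a]}$.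

Let $a=b+1$. The domain is the single set $\mathcal W_{[b,b+1]}$ and the target is $\mathcal W_{[b+1,b]}$, so the inclusions hold for any bijection. Since $\Delta=0$, we have $N_{[b+1,b]}=qN_{[b,b+1]}$, and a bijection raising inv by one exists.
\end{proof}

\section{The case $a=3$, $b=1$ by hand}\label{sec:hand}

The smallest case with four terms claims that
\[
N_{[3,1]}-qN_{[2,2]}=qN_{[1,3]}-N_{[2,2]}=\Delta\in\mathbb N[q].
\]
Only one fact about inv is needed: swapping two adjacent letters does not change inv if they are comparable, and otherwise inv is larger by one when the larger letter is on the left. The idea is to compare all three sets with an intermediate set in which the second root stands in third position. Let $Z$ be the set of words $\rho\,l\,\rho'\,m$ of content $\delta$ with $\rho,\rho'\in R$, $l,m\in L$, $\rho\not\prec l$ and $l\not\prec m$, and let $D\subset Z$ consist of those with $\rho'\prec m$.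

\emph{$Z\setminus D=\mathcal W_{[2,2]}$.} The set $\mathcal W_{[2,2]}$ is defined by $\rho\not\prec l$ and $\rho'\not\prec m$. The condition $l\not\prec m$ is then automatic, since $\rho'<l\prec m$ would give $\rho'\prec m$ by (P2).

\emph{Moving $\rho'$ to the right.} The map $\rho\,l\,\rho'\,m\mapsto\rho\,l\,m\,\rho'$ is a bijection $Z\to\mathcal W_{[3,1]}$, both sets being defined by the same two conditions. It raises inv by one on $Z\setminus D$ and preserves it on $D$. With $\Delta=\sum_{w\in D}q^{\operatorname{inv}(w)}$ we get $N_{[3,1]}=qN_{[2,2]}+\Delta$.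

\emph{Moving $\rho'$ to the left.} Send $\rho\,l\,\rho'\,m$ to $\rho\,\rho'\,l\,m$ if $\rho'\not\prec l$. If $\rho'\prec l$ this word is not allowed, and we move $\rho'$ one step further, to $\rho'\,\rho\,l\,m$. In the first case inv drops by one at the swap of $l$ and $\rho'$. In the second case that swap is free; moreover $\rho'<\rho$, because $\rho\le\rho'\prec l$ would give $\rho\prec l$, so inv drops by one at the swap of the two roots. The image lies in $\mathcal W_{[1,3]}$. A word $\rho_1\rho_2\,l\,m\in\mathcal W_{[1,3]}$ has exactly one preimage, namely $\rho_1\,l\,\rho_2\,m$ if $\rho_1\not\prec l$ and $\rho_2\,l\,\rho_1\,m$ if $\rho_1\prec l$. Hence $qN_{[1,3]}=N_{[2,2]}+\Delta$.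

\begin{example}\label{ex:2413}
For $\tau=2\,4\,1\,3$ all clusters are single cars: $\mathsf A=\{3\}$, $\mathsf B=\{1\}$, $\mathsf C=\{4\}$, $\mathsf D=\{2\}$, with the same two orders as in Example~\ref{ex:clusters}, and $\operatorname{dinv}=\operatorname{inv}$. The set $Z$ has three elements; the last row is $D$.
\[
\begin{array}{cc|cc|cc}
\mathcal W_{[1,3]}&\operatorname{inv}&Z&\operatorname{inv}&\mathcal W_{[3,1]}&\operatorname{inv}\\ \hline
\mathsf{ABCD}&0&\mathsf{ACBD}&1&\mathsf{ACDB}&2\\
\mathsf{ABDC}&1&\mathsf{BDAC}&2&\mathsf{BDCA}&3\\
\mathsf{BACD}&1&\mathsf{BCAD}&2&\mathsf{BCDA}&2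
\end{array}
\]
So $N_{[1,3]}=1+2q$, $N_{[2,2]}=q+q^2$, $N_{[3,1]}=2q^2+q^3$ and $\Delta=q^2$.
\end{example}

Two features survive in general. First, $\Delta$ counts words that are not themselves no-ascent words: an element of $D$ interleaves the rooted words $\rho\,l\,m$ and $\rho'$, and it contains the forbidden step $\rho'\prec m$. Theorem~\ref{thm:explicit} has the same shape. Second, everything was done by swaps that cost a factor $q$ or nothing. For longer blocks each swap creates new adjacencies that must again be checked against the no-ascent condition, so we let an algebra keep track of the swaps and we remove the adjacency condition by inverting a series.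

\section{Words and chains in $q$-commuting variables}\label{sec:algebra}

\subsection{The algebra}

Let $\mathcal T$ be the free $\mathbb Z[q]$-module with basis $x^\mu$, $\mu\in\mathbb N^X$, and product
\[
x^\mu x^\nu=q^{\omega(\mu,\nu)}x^{\mu+\nu},\qquad \omega(\mu,\nu)=\sum_{i>j\text{ incomparable}}\mu_i\nu_j .
\]
The product is associative because $\omega$ is bilinear. Let $x_i$ be the basis element whose exponent is the $i$-th unit vector. Then $x_ix_j=q\,x_jx_i$ if $i>j$ are incomparable and $x_ix_j=x_jx_i$ if $i,j$ are comparable. For a word $w$ of content $\mu$ put $x_w=x_{w_1}x_{w_2}\cdots$. Appending a letter $j$ to $w$ raises inv by the number of letters of $w$ that are larger than and incomparable to $j$, so by induction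
\begin{equation}\label{eq:xw}
x_w=q^{\operatorname{inv}(w)}x^\mu .
\end{equation}
The algebra is graded by content, hence also by the total degree in the letters of any subset of $X$. Let $\mathcal T_+$ be the set of $\mathbb N[q]$-linear combinations of the $x^\mu$; it is closed under sums and products. We work in $\mathcal T[[s,t]]$ with $s,t$ central. There $s$, $t$ and $2$ can be canceled, and a series with constant term $1$ has a two-sided inverse.

Let $\psi_i=\sum x_w$, summed over rooted words of length $i+1$. By \eqref{eq:xw},
\begin{equation}\label{eq:Nc}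
N_c=\text{coefficient of }x^\delta\text{ in }\psi_{c_1-1}\psi_{c_2-1}\cdots\psi_{c_k-1}.
\end{equation}
The left side of \eqref{eq:key} thus comes from $\psi_{a-1}\psi_{b-1}-q\psi_{a-2}\psi_b$. To treat all $a,b$ at once, put $\Psi(s)=\sum_{i\ge0}\psi_is^i$, $\Psi^+(s)=(\Psi(s)-\psi_0)/s$ and
\begin{equation}\label{eq:W}
W(s,t)=\Psi^+(s)\Psi(t)-q\,\Psi(s)\Psi^+(t),\qquad [s^it^j]W=\psi_{i+1}\psi_j-q\,\psi_i\psi_{j+1}.
\end{equation}
The right side of \eqref{eq:key} comes from $q\psi_{b-1}\psi_{a-1}-\psi_b\psi_{a-2}$, which is $-[s^{b-1}t^{a-2}]W$. So we must prove that $W(s,t)=-W(t,s)$ and that $[s^it^j]W\in\mathcal T_+$ for $i>j$.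

\subsection{Chains}

A \emph{chain} in $S\subset X$ is a sequence $\sigma=(\sigma_1\prec\dots\prec\sigma_k)$ of letters of $S$, $k\ge0$. Its letters commute in $\mathcal T$. Put
\[
E_S(s)=\sum_{\sigma\text{ chain in }S}(-s)^{|\sigma|}x_\sigma .
\]
If all letters are comparable, chains are strictly increasing words and no-ascent words are weakly decreasing words. Their generating functions are then those of the elementary and the complete homogeneous symmetric functions, which are inverse to each other after a change of sign. The same is true here, in a form refined by the first letter.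

A \emph{final segment} of $L$ is a subset $U\subset L$ such that $i\in U$, $k\in L$, $i<k$ imply $k\in U$. For $l\in X$ let $U_l=\{i\in L:l\prec i\}$; by (P3) this is the set of all letters $\succ l$. By (P2),
\begin{equation}\label{eq:nested}
U_l\text{ is a final segment of }L,\qquad\text{and}\qquad k<l\ \Longrightarrow\ U_l\subset U_k .
\end{equation}
In particular, if $k<l$ then $x_k$ commutes with every letter of $U_l$. We write
\[
e(s)=E_L(s),\qquad h(s)=e(s)^{-1},\qquad u_l(s)=E_{U_l}(s),\qquad Y_l(s)=u_l(s)h(s).
\]

\begin{lemma}\label{lem:inverse}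
We have $h(s)=\sum_w s^{|w|}x_w$, summed over all no-ascent words $w$ in $L$. For $l\in X$ we have $Y_l(s)=\sum_w s^{|w|}x_w$, summed over the no-ascent words $w$ in $L$ that are empty or satisfy $l\not\prec w_1$.
\end{lemma}

\begin{proof}
Let $H(s)$ be the first sum and let $U$ be a final segment of $L$. The product $E_U(s)H(s)$ is the sum of $(-1)^ks^{k+|w|}x_\sigma x_w$ over pairs $(\sigma,w)$ of a chain $\sigma_1\prec\dots\prec\sigma_k$ in $U$ and a no-ascent word $w$ in $L$. Call the pair \emph{extendable} if $w$ is nonempty and either $k\ge1$ and $\sigma_k\prec w_1$, or $k=0$ and $w_1\in U$. If the pair is extendable, move $w_1$ to the end of $\sigma$. The result is a chain in $U$, because $U$ is a final segment, and the new pair is not extendable, because $w_1\not\prec w_2$. If the pair is not extendable and $k\ge1$, move $\sigma_k$ to the front of $w$. The result is a no-ascent word, and the new pair is extendable, because $\sigma_{k-1}\prec\sigma_k$ if $k\ge2$ and $\sigma_1\in U$ if $k=1$. The two moves are inverse to each other, keep $x_\sigma x_w$ and change the sign. The pairs that remain have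 $k=0$ and $w$ empty or $w_1\notin U$. For $U=L$ this gives $e(s)H(s)=1$, and then $U=U_l$ gives the second claim.
\end{proof}

A rooted word is a root $\rho$ followed by a word counted by $Y_\rho$. Therefore
\begin{equation}\label{eq:Psi}
\Psi(s)=p(s)h(s),\qquad\text{where } p(s)=\sum_{\rho\in R}x_\rho\,u_\rho(s),\qquad p(0)=\psi_0=\sum_{\rho\in R}x_\rho .
\end{equation}
The problem is now expressed through the polynomials $e$ and $u_l$. We need two facts about them. The first compares nested final segments by removing the smallest letter of a chain.

\begin{lemma}\label{lem:peel}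
If $U\subset V$ are final segments of $L$, then
\[
E_U(s)=E_V(s)+s\sum_{l\in V\setminus U}x_l\,u_l(s).
\]
\end{lemma}

\begin{proof}
A nonempty chain in $V$ lies in $U$ if and only if its first letter does, by (P1). A chain with first letter $l\in V\setminus U$ consists of $l$ followed by an arbitrary chain in $U_l$, and $U_l\subset V$ by (P1). These chains contribute $-s\,x_lu_l(s)$ to $E_V(s)$.
\end{proof}

The second fact is the source of all symmetry in this paper; compare \cite{SW}.

\begin{lemma}\label{lem:commute}
For every $S\subset X$ we have $E_S(s)E_S(t)=E_S(t)E_S(s)$.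
\end{lemma}

\begin{proof}
We construct an involution on pairs $(\sigma,\sigma')$ of chains in $S$ that preserves $x_\sigma x_{\sigma'}$ and interchanges the lengths. Take the disjoint union of the letters of $\sigma$ and $\sigma'$ as vertices, and join two different vertices if their letters are not comparable, that is, equal or incomparable. Every edge joins $\sigma$ to $\sigma'$.

\emph{Degrees.} Suppose $v$ is adjacent to $y_1\prec y_2\prec y_3$. If $y_2\le v$ then $y_1\prec v$, and if $v\le y_2$ then $v\prec y_3$, by (P2); both are impossible. So all degrees are at most $2$. Suppose $v$ is adjacent to $y_1\prec y_2$. If $v\le y_1$ then $v\prec y_2$, and if $y_2\le v$ then $y_1\prec v$. So $y_1<v<y_2$: a vertex of degree $2$ has one strictly smaller and one strictly larger neighbor.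

\emph{Components.} There is no cycle, since a vertex with the largest letter on a cycle would have a strictly larger neighbor on it. So each component is a path $z_1,\dots,z_m$ alternating between $\sigma$ and $\sigma'$. For $m\ge3$ every edge contains a vertex of degree $2$, and we can number the path so that $z_1<z_2<\dots<z_m$.

\emph{Weights.} By \eqref{eq:xw}, $x_\sigma x_{\sigma'}=q^Nx^\mu$, where $\mu$ is the total content and $N$ is the number of edges with distinct letters whose larger end lies in $\sigma$. In a component with $m$ odd, the larger ends are $z_2,\dots,z_m$, and exactly $(m-1)/2$ of them lie in $\sigma$, whichever chain contains $z_1$.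

\emph{The involution.} In every component of odd size, move the vertices of $\sigma$ to $\sigma'$ and those of $\sigma'$ to $\sigma$. Two vertices that now lie on the same side either lay on the same side before or belong to different components; in both cases they are not adjacent, hence comparable. So we obtain two chains. The graph, $\mu$ and $N$ are unchanged, and the map is an involution. Even components contribute $0$ to $|\sigma|-|\sigma'|$ and odd ones contribute $\pm1$, so this difference changes sign while $|\sigma|+|\sigma'|$ is fixed.
\end{proof}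

\begin{remark}
The lemma uses (P2) through the bound on degrees, and it fails for an arbitrary partial order. If $S$ consists of a chain $y_1\prec y_2\prec y_3$ and a letter $v$ incomparable to all three, then $x_vx_{y_1}x_{y_2}x_{y_3}$ and $x_{y_1}x_{y_2}x_{y_3}x_v$ carry powers $q^N$ and $q^{3-N}$, which differ.
\end{remark}

For $S=L$ we get $e(s)e(t)=e(t)e(s)$ and hence $h(s)h(t)=h(t)h(s)$. For $S=X$, a chain contains at most one root, which is then its first letter by (P3), so $E_X(s)=e(s)-s\,p(s)$. The parts of Lemma~\ref{lem:commute} of degree $1$ and $2$ in the roots read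
\begin{align}
s\,p(s)e(t)-t\,p(t)e(s)&=s\,e(t)p(s)-t\,e(s)p(t),\label{eq:root1}\\
p(s)p(t)&=p(t)p(s),\label{eq:root2}
\end{align}
after rearranging the first and canceling $st$ in the second.

\section{Antisymmetry}\label{sec:antisym}

Put
\begin{equation}\label{eq:pplus}
p^+(s)=\frac{p(s)-p(0)e(s)}{s}=\sum_{\rho\in R}\ \sum_{l\in L\setminus U_\rho}x_\rho x_l\,u_l(s),
\end{equation}
where the second form is Lemma~\ref{lem:peel} for $U_\rho\subset L$. By \eqref{eq:Psi}, $\Psi^+(s)=p^+(s)h(s)$. Multiplying \eqref{eq:W} on the right by $e(t)e(s)$ removes $h(t)$: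
\begin{equation}\label{eq:trapped}
\begin{aligned}
st\,W\,e(t)e(s)&=t\big(p(s)-p(0)e(s)\big)h(s)p(t)e(s)-qs\,p(s)h(s)\big(p(t)-p(0)e(t)\big)e(s)\\
&=p(s)h(s)\Big[(t-qs)\,p(t)e(s)+qs\,p(0)e(t)e(s)\Big]-t\,p(0)p(t)e(s).
\end{aligned}
\end{equation}
The difficulty is the factor $h(s)$ trapped in the middle. It disappears if $e(s)$ can be moved from the right end of the bracket to its left end, and Lemma~\ref{lem:exchange} does this. It rests on a rule for moving a chain polynomial past a smaller letter.

\begin{lemma}\label{lem:pass}
Let $k\in X$ and let $V$ be a final segment of $L$ such that $U_k\subset V$ and every letter of $V$ is $>k$. Put $u=u_k$, $v=E_V$, $d=u-v$. Then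
\begin{align}
v(s)\,x_k&=x_k\big((1-q)u(s)+q\,v(s)\big),\label{eq:passa}\\
u(s)d(t)+d(s)u(t)&=u(t)d(s)+d(t)u(s),\label{eq:passb}\\
v(s)u(t)-v(t)u(s)&=u(t)v(s)-u(s)v(t).\label{eq:passc}
\end{align}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:peel}, $d(s)=s\sum_{l\in V\setminus U_k}x_lu_l(s)$. For $l\in V\setminus U_k$ we have $k<l$, so $U_l\subset U_k$ by \eqref{eq:nested}. Thus $u$ has degree $0$ and $d$ is homogeneous of degree $1$ in the letters of $V\setminus U_k$. These letters are larger than $k$ and incomparable to it, while the letters of $U_k$ commute with $x_k$. Hence $v(s)x_k=x_k(u(s)-q\,d(s))$, which is \eqref{eq:passa}. The part of degree $1$ of $v(s)v(t)=v(t)v(s)$ is \eqref{eq:passb}. Substituting $d=u-v$ in \eqref{eq:passb} and using $u(s)u(t)=u(t)u(s)$ gives $u(s)v(t)+v(s)u(t)=u(t)v(s)+v(t)u(s)$, which is \eqref{eq:passc}.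
\end{proof}

\begin{lemma}[Exchange relation]\label{lem:exchange}
\[
(t-qs)\,p(t)e(s)+qs\,p(0)e(t)e(s)=e(s)\big((t-s)\,p(t)+s\,p(0)e(t)\big).
\]
\end{lemma}

\begin{proof}
Both sides are linear in the roots. Fix $\rho\in R$ and put $u=u_\rho$, $\Lambda=L\setminus U_\rho$, $d=u-e$, so that $d(s)=s\sum_{\lambda\in\Lambda}x_\lambda u_\lambda(s)$. Lemma~\ref{lem:pass} applies to $k=\rho$, $V=L$ by (P3), and \eqref{eq:passa} gives $e(s)x_\rho=x_\rho((1-q)u(s)+q\,e(s))$. So it suffices to prove
\begin{equation}\label{eq:claim}
(t-qs)\,u(t)e(s)+qs\,e(t)e(s)=\big((1-q)u(s)+q\,e(s)\big)\big((t-s)u(t)+s\,e(t)\big);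
\end{equation}
multiplying on the left by $x_\rho$ and summing over $\rho$ then gives the lemma.

The term $qs\,e(s)e(t)$ occurs on both sides of \eqref{eq:claim}. In the other terms put $e=u-d$. The coefficient of $u(s)u(t)=u(t)u(s)$ is $t-qs$ on the left and $(1-q)(t-s)+(1-q)s+q(t-s)=t-qs$ on the right. What remains to be shown is
\begin{equation}\label{eq:ud}
(t-qs)\,u(t)d(s)=(1-q)s\,u(s)d(t)+q(t-s)\,d(s)u(t).
\end{equation}
Relation \eqref{eq:passb} alone does not involve $q$, so we need a second relation between the four products of $u$ and $d$. It comes from moving $u$ past the first letter $\lambda$ of each term of $d$. Lemma~\ref{lem:pass} applies to $k=\lambda\in\Lambda$ and $V=U_\rho$: we have $U_\lambda\subset U_\rho$ since $\rho<\lambda$, and every letter of the final segment $U_\rho$ is larger than $\lambda\notin U_\rho$. Using \eqref{eq:passa}, then $u_\lambda(s)u_\lambda(t)=u_\lambda(t)u_\lambda(s)$ to cancel the terms with factor $1-q$, then \eqref{eq:passc},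
\begin{align*}
s\,u(s)d(t)-t\,u(t)d(s)&=st\sum_{\lambda}\big(u(s)x_\lambda u_\lambda(t)-u(t)x_\lambda u_\lambda(s)\big)\\
&=q\,st\sum_\lambda x_\lambda\big(u(s)u_\lambda(t)-u(t)u_\lambda(s)\big)\\
&=q\,st\sum_\lambda x_\lambda\big(u_\lambda(t)u(s)-u_\lambda(s)u(t)\big)=q\big(s\,d(t)u(s)-t\,d(s)u(t)\big).
\end{align*}
Now eliminate $d(t)u(s)=u(s)d(t)+d(s)u(t)-u(t)d(s)$, which is \eqref{eq:passb} for $k=\rho$, $V=L$. We obtain
\[
s\,u(s)d(t)-t\,u(t)d(s)=qs\,u(s)d(t)-qs\,u(t)d(s)+q(s-t)\,d(s)u(t),
\]
and this is \eqref{eq:ud}.
\end{proof}

\begin{proposition}\label{prop:W}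
We have $W(s,t)=\big(p^+(s)p(t)-p^+(t)p(s)\big)h(s)h(t)$. In particular $W(s,t)=-W(t,s)$.
\end{proposition}

\begin{proof}
Insert Lemma~\ref{lem:exchange} in \eqref{eq:trapped}, then use \eqref{eq:root2} in the form $p(s)p(0)=p(0)p(s)$, then \eqref{eq:root1}, then \eqref{eq:root2} again:
\begin{align*}
st\,W\,e(t)e(s)&=(t-s)\,p(s)p(t)+s\,p(s)p(0)e(t)-t\,p(0)p(t)e(s)\\
&=(t-s)\,p(s)p(t)+p(0)\big(s\,p(s)e(t)-t\,p(t)e(s)\big)\\
&=(t-s)\,p(s)p(t)+p(0)\big(s\,e(t)p(s)-t\,e(s)p(t)\big)\\
&=t\big(p(s)-p(0)e(s)\big)p(t)-s\big(p(t)-p(0)e(t)\big)p(s)\\
&=st\big(p^+(s)p(t)-p^+(t)p(s)\big).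
\end{align*}
Cancel $st$ and multiply on the right by $(e(t)e(s))^{-1}=h(s)h(t)$. The first factor is antisymmetric in $s,t$ and $h(s)h(t)$ is symmetric.
\end{proof}

\section{A positive formula for the difference}\label{sec:positive}

The formula for $W$ no longer contains $q$ explicitly, but it is a difference of products of series with alternating signs. To see positivity we expand it letter by letter from the left. For $k\in X$ and $l\in L$ with $k<l$ put
\[
F_{l,k}=u_l(s)u_k(t)-u_l(t)u_k(s),\qquad Q_{l,k}=F_{l,k}\,h(s)h(t).
\]
For $\rho'\in R$ and $l\in L$ we have $\rho'<l$, so $u_l$ commutes with $x_{\rho'}$ by \eqref{eq:nested}. Inserting \eqref{eq:pplus} and \eqref{eq:Psi} in Proposition~\ref{prop:W} gives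
\begin{equation}\label{eq:WQ}
W=\sum_{\rho,\rho'\in R}\ \sum_{l\in L\setminus U_\rho}x_\rho\,x_l\,x_{\rho'}\,Q_{l,\rho'} .
\end{equation}
The prefix $\rho\,l\,\rho'$ is the one met in Section~\ref{sec:hand}. The hypothesis $k<l$ gives $U_l\subset U_k\subset L$, so Lemma~\ref{lem:peel} can be applied twice, and each application splits off a letter.

\begin{lemma}\label{lem:recursion}
For $k\in X$, $l\in L$, $k<l$,
\[
Q_{l,k}=\sum_{i\in U_k\setminus U_l}x_i\Big(s\,Y_i(s)-t\,Y_i(t)+st\sum_{j\in L\setminus U_k}x_j\,Q_{i,j}\Big),
\]
and $j<i$ for all pairs $i,j$ that occur.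
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:peel}, $u_l(s)=u_k(s)+s\sum_{i\in U_k\setminus U_l}x_iu_i(s)$. The terms $u_k(s)u_k(t)-u_k(t)u_k(s)$ cancel by Lemma~\ref{lem:commute}, so
\[
F_{l,k}=\sum_{i\in U_k\setminus U_l}x_i\big(s\,u_i(s)u_k(t)-t\,u_i(t)u_k(s)\big).
\]
By Lemma~\ref{lem:peel} again, $u_k(t)=e(t)+t\sum_{j\in L\setminus U_k}x_ju_j(t)$, and the same with $s$ in place of $t$. Since $i$ lies in the final segment $U_k$ and $j$ does not, $j<i$, so $u_i$ commutes with $x_j$. Therefore
\[
s\,u_i(s)u_k(t)-t\,u_i(t)u_k(s)=s\,u_i(s)e(t)-t\,u_i(t)e(s)+st\sum_{j\in L\setminus U_k}x_j\,F_{i,j}.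
\]
Multiply on the right by $h(s)h(t)=h(t)h(s)$ and use $u_i(s)e(t)h(t)h(s)=Y_i(s)$ and $u_i(t)e(s)h(s)h(t)=Y_i(t)$.
\end{proof}

The only negative term, $-tY_i(t)$, contributes to monomials $s^0t^m$ with $m\ge1$, and the factor $st$ preserves the difference of the exponents. So no sign survives in the coefficients of $s^it^j$ with $i>j$. This is where the hypothesis on $a$ and $b$ enters.

\begin{theorem}\label{thm:explicit}
Let $b\ge1$ and $a\ge b+2$. Then
\[
\psi_{a-1}\psi_{b-1}-q\,\psi_{a-2}\psi_b=\sum x_{v_0}x_{v_1}\;x_{w_0}x_{v_2}\;x_{w_1}x_{v_3}\cdots x_{w_{b-1}}x_{v_{b+1}}\;x_{v_{b+2}}\cdots x_{v_{a-1}},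
\]
summed over pairs of rooted words $v=v_0\cdots v_{a-1}$ and $w=w_0\cdots w_{b-1}$ with $w_m\prec v_{m+2}$ for $0\le m\le b-1$. Hence, for a fixed diagonal word $\tau$, the polynomial $\Delta=N_{[a,b]}-qN_{[a-1,b+1]}=qN_{[b,a]}-N_{[b+1,a-1]}$ equals
\[
\sum q^{\operatorname{inv}(v_0v_1w_0v_2w_1v_3\cdots w_{b-1}v_{b+1}v_{b+2}\cdots v_{a-1})},
\]
summed over such pairs of total content $\delta$.
\end{theorem}

\begin{proof}
We show by induction on $J$ that for $I>J\ge0$, $w_0\in X$, $v_1\in L$ and $w_0<v_1$,
\begin{equation}\label{eq:Qcoef}
[s^It^J]\,Q_{v_1,w_0}=\sum x_{v_2}\;x_{w_1}x_{v_3}\cdots x_{w_J}x_{v_{J+2}}\;x_{v_{J+3}}\cdots x_{v_{I+1}},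
\end{equation}
summed over $v_2,\dots,v_{I+1},w_1,\dots,w_J\in L$ such that $v_1\cdots v_{I+1}$ and $w_0\cdots w_J$ are no-ascent words and $w_m\prec v_{m+2}$ for $0\le m\le J$. Apply Lemma~\ref{lem:recursion} and name the summation letters $i=v_2$, $j=w_1$. The condition $v_2\in U_{w_0}\setminus U_{v_1}$ says $w_0\prec v_2$ and $v_1\not\prec v_2$, and $w_1\in L\setminus U_{w_0}$ says $w_0\not\prec w_1$.

If $J=0$, then $I\ge1$ and only $sY_{v_2}(s)$ contributes. The coefficient is $\sum_{v_2}x_{v_2}[s^{I-1}]Y_{v_2}(s)$, and by Lemma~\ref{lem:inverse} the last factor is the sum of $x_{v_3}\cdots x_{v_{I+1}}$ over all $v_3,\dots,v_{I+1}\in L$ such that $v_2v_3\cdots v_{I+1}$ is a no-ascent word. If $J\ge1$, then both exponents are positive and only the last term contributes. The coefficient is $\sum_{v_2,w_1}x_{v_2}x_{w_1}[s^{I-1}t^{J-1}]Q_{v_2,w_1}$, and the induction hypothesis, with all indices raised by one, gives \eqref{eq:Qcoef}.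

Take $I=a-2$, $J=b-1$ in \eqref{eq:W} and \eqref{eq:WQ}, with $v_0=\rho$, $v_1=l$, $w_0=\rho'$. The condition $l\in L\setminus U_\rho$ says $v_0\not\prec v_1$, so $v$ and $w$ run over rooted words, and the first formula follows. By antisymmetry its left side equals $q\psi_{b-1}\psi_{a-1}-\psi_b\psi_{a-2}$. Taking the coefficient of $x^\delta$ and using \eqref{eq:xw} and \eqref{eq:Nc} gives the second statement.
\end{proof}

For $a=3$, $b=1$ the words $v_0v_1w_0v_2$ with $w_0\prec v_2$ are the elements of the set $D$ of Section~\ref{sec:hand}.

\begin{proof}[Proof of Proposition~\ref{prop:key}]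
Let $i=a-2$ and $j=b-1$, so $i\ge j\ge0$. By \eqref{eq:W} and Proposition~\ref{prop:W},
\[
\psi_{a-1}\psi_{b-1}-q\,\psi_{a-2}\psi_b=[s^it^j]W=-[s^jt^i]W=q\,\psi_{b-1}\psi_{a-1}-\psi_b\psi_{a-2}.
\]
If $a\ge b+2$, this element lies in $\mathcal T_+$ by Theorem~\ref{thm:explicit}. If $a=b+1$, then $i=j$, so twice the element is $0$ and the element is $0$. Multiply on the left by the product of the $\psi_{\alpha_m-1}$ and on the right by the product of the $\psi_{\beta_m-1}$, in the order of the parts. These factors lie in $\mathcal T_+$, which is closed under products. The coefficient of $x^\delta$ is given by \eqref{eq:Nc}.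
\end{proof}

This completes the proof of Theorem~\ref{thm:main}, and the case of empty $\alpha,\beta$ answers the Question affirmatively.

\section{The range $b\ge a$}\label{sec:range}

The substitution $(a,b)\mapsto(b+1,a-1)$ interchanges the main terms and the correction terms, and it interchanges the ranges $b\le a-2$ and $b\ge a$. The identity is invariant under it, and the inequality is reversed.

\begin{proof}[Proof of Proposition~\ref{prop:range}]
Put $(a',b')=(b+1,a-1)$. Then $1\le b'\le a'-1$, and \eqref{eq:key} for $(a',b')$ reads $N_{[b+1,a-1]}-qN_{[b,a]}=qN_{[a-1,b+1]}-N_{[a,b]}$, that is,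
\[
q\big(N_{[b,a]}+N_{[a-1,b+1]}\big)=N_{[a,b]}+N_{[b+1,a-1]}
\]
for every $\tau$. So there is a bijection $f_0:\mathcal W_{[b,a]}\sqcup\mathcal W_{[a-1,b+1]}\to\mathcal W_{[a,b]}\sqcup\mathcal W_{[b+1,a-1]}$ raising inv by one, and $f(w,\pi)=(f_0(w),\pi)$ has properties (i) and (ii) by Proposition~\ref{prop:words}.

For the inclusion, let $P$ have upper row $1,2,\dots,a+b$ and lower row $0,1,\dots,a-2,0,1,\dots,b$. This is a parking function in $\mathcal A_{[a-1,b+1]}$ with a car on diagonal $b$. By Lemma~\ref{lem:runs}, every parking function with the same diagonal word has a car on diagonal $b$. The block containing that car starts on diagonal $0$ and climbs by at most one per step, so it has length at least $b+1$. Since $a\le b<b+1$, no element of $\mathcal A_{[a,b]}$ has the diagonal word of $P$, and no map preserving the diagonal word sends $P$ into $\mathcal A_{[a,b]}$.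
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hicks}
Angela Hicks, \emph{A Parking Function Bijection supporting the Haglund-Morse-Zabrocki Conjectures}, arXiv:1210.2705 (2012).

\bibitem{SW}
Shareshian and Wachs, \emph{Chromatic quasisymmetric functions}.

\end{thebibliography}
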